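# Rings with vanishing Bass Nil-groups and nonvanishing Farrell Nil-groups

## Two theorems comparing $NK_i(R)$ with $NK_i(R,\alpha)$

Fix a field $k$. The notation $NK_i(R)$, $NK_i(R,\alpha)$ is recalled immediately after the statements.

**Theorem A (finite order, $i\le 1$).** For every $i\le 1$ and every $m\ge 2$ there are a noetherian $k$-algebra $R$ and an automorphism $\alpha$ of $R$ of order exactly $m$ such that $NK_i(R)=0$, while $NK_i(R,\alpha)$ contains a direct summand isomorphic to $(k,+)$. For $i=1$, $m=2$ one can take
$$R=\begin{pmatrix}k& sk\\ sk& k\end{pmatrix}\subset M_2\big(k[s]/(s^2)\big),\qquad \alpha=\text{conjugation by }\begin{pmatrix}0&1\\1&0\end{pmatrix},$$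
and then $1+sE_{01}t$ (indices $0,1$) represents a nonzero class of $NK_1(R,\alpha)$. For $k=\mathbb F_2$ this $R$ has 16 elements.

**Theorem B (all degrees).**

1. For every $i\in\mathbb Z$ there are a ring $R$ and an automorphism $\alpha$ such that $NK_n(R)=0$ for all $n\in\mathbb Z$, but $NK_i(R,\alpha)\ne 0$.
2. There is a single pair $(\mathcal R,\alpha)$ with $K_n(\mathcal R)\cong K_n(\mathcal R[t_1,\dots,t_r])$ for all $n\in\mathbb Z$ and $r\ge 0$ (so $NK_n(\mathcal R)=0$ for all $n$), and $NK_n(\mathcal R,\alpha)\neq 0$ for all $n\in\mathbb Z$.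

In words: $R$ is an associative ring with unit, and $K_i$ is Quillen's $K$-theory for $i\ge1$ (the usual $K_1$ when $i=1$), the Grothendieck group of finitely generated projective modules for $i=0$, and Bass's negative $K$-group for $i<0$. Adjoin a polynomial variable $t$ and ask whether $K_i$ changes. The variable may commute with $R$, or it may move past elements of $R$ through an automorphism $\alpha$. In the first case the change is measured by $NK_i(R)$, in the second by $NK_i(R,\alpha)$. J.-F. Lafont and I. J. Ortiz, "Relating the Farrell Nil-groups to the Waldhausen Nil-groups", arXiv:math/0609711 (2006), pose the question whether, for an arbitrary ring $R$, the vanishing of $NK_i(R)$ is equivalent to the vanishing of $NK_i(R,\alpha)$ for every automorphism $\alpha$. We read it degree by degree: $i$ is fixed and $R$ varies.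

One implication is trivial, since $NK_i(R)=NK_i(R,\mathrm{id})$. Theorem B(1) says that the other implication fails for every $i\in\mathbb Z$, even if all Bass Nil-groups of $R$ vanish. Theorem A says that for $i\le 1$ it already fails for noetherian rings and automorphisms of any prescribed finite order $m\ge2$. Theorem A controls only one Bass Nil-group of $R$, the one in degree $i$. We make no claim about finite-order automorphisms in degrees $i\ge 2$, nor about finite-order automorphisms of rings all of whose Bass Nil-groups vanish.

## Twisted polynomial rings and their Nil-groups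

**Definition.** Let $\alpha$ be an automorphism of $R$. The twisted polynomial ring $R_\alpha[t]$ is $R[t]$ as an additive group, with multiplication determined by $tr=\alpha(r)t$ for $r\in R$. The augmentation $R_\alpha[t]\to R$, $t\mapsto 0$, is a ring homomorphism, and
$$NK_i(R,\alpha)=\ker\big(K_i(R_\alpha[t])\to K_i(R)\big),\qquad NK_i(R)=NK_i(R,\mathrm{id})=\ker\big(K_i(R[t])\to K_i(R)\big).$$

The inclusion $R\subset R_\alpha[t]$ splits the augmentation, so $NK_i(R,\alpha)$ is a direct summand of $K_i(R_\alpha[t])$. It vanishes exactly when $K_i(R)\to K_i(R_\alpha[t])$ is surjective: if $x\in NK_i(R,\alpha)$ is the image of $y\in K_i(R)$, then applying the augmentation gives $y=0$, so $x=0$.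

Example: let $R=k\times k$, let $e_0,e_1$ be its two idempotents, and let $\alpha$ swap them. Then $te_0=e_1t$. So $t$ carries the vertex $0$ to the vertex $1$; this small effect is what the whole lecture exploits.

Here are the simplest cases of the question.

*Inner automorphisms.* Let $\alpha(r)=uru^{-1}$ with a unit $u\in R$. Then $u^{-1}t\cdot r=u^{-1}(uru^{-1})t=r\cdot u^{-1}t$, so $u^{-1}t$ commutes with $R$. Hence $R_\alpha[t]\cong R[t]$ over $R$, compatibly with the augmentations, and $NK_i(R,\alpha)\cong NK_i(R)$. An inner automorphism never gives a counterexample.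

*Fields, $i=1$.* Let $R=F$ be a field and $\alpha$ any automorphism. Degrees in $F_\alpha[t]$ add, and since $\alpha$ is invertible there is division with remainder on both sides. Take an invertible matrix over $F_\alpha[t]$. Row operations run the Euclidean algorithm on the first column until one entry $g$ is left. Invertibility of the matrix gives $hg=1$ for some $h$, so $g$ has degree $0$ and lies in $F^\times$. Continuing, elementary operations reduce the matrix to $\mathrm{diag}(u,1,\dots,1)$ with $u\in F^\times$. So $K_1(F)\to K_1(F_\alpha[t])$ is surjective and $NK_1(F,\alpha)=0$.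

*Dual numbers.* Let $R=k[s]/(s^2)$. The determinant $K_1(R[t])\to R[t]^\times$ sends $[1+st]$ to $1+st\ne1$, so $NK_1(R)\ne0$. Nilpotent elements produce Nil-classes, but here they already appear untwisted.

A counterexample should have nilpotent elements that are invisible to $R[t]$ and visible to $R_\alpha[t]$. We first collect the tools.

## Four facts from $K$-theory

Modules are right modules unless we say "left". Dualizing, $P\mapsto\mathrm{Hom}_R(P,R)$, shows that left modules give the same $K$-groups. Recall that $K_1(R)=GL(R)/E(R)$, where $E(R)$ is generated by elementary matrices, and that $K_1(R)=R^\times$ if $R$ is commutative and local.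

**(F1)** Each $K_i$, $i\in\mathbb Z$, is functorial for possibly non-unital ring homomorphisms $\rho:A\to D$ between unital rings, via $P\mapsto P\otimes_A eD$ with $e=\rho(1)$. The zero homomorphism induces $0$. $K_i$ commutes with finite products and filtered colimits. A corner inclusion $A\to M_m(A)$, $a\mapsto aE_{vv}$, induces an isomorphism (Morita).

Example: on $K_1$, a unit $u\in A^\times$ acts on $eD$ as $\rho(u)$; extending by the identity on $(1-e)D$ we get $\rho_*[u]=[\rho(u)+1-\rho(1)]$.

**(F2)** Fundamental theorem (Bass, Quillen; Grayson, *Higher algebraic K-theory II*): naturally in $R$, for all $i\in\mathbb Z$,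
$$K_i(R[x^{\pm1}])\cong K_i(R)\oplus K_{i-1}(R)\oplus NK_i(R)\oplus NK_i(R).$$

**(F3)** Mayer–Vietoris (Milnor, Bass; Weibel, *The K-book*, Ch. III). A Milnor square is a pullback square of rings $A=B\times_DC$ with $B\to D$ surjective. For it there is a natural exact sequence, for all $i\le 1$,
$$K_i(B)\oplus K_i(C)\to K_i(D)\to K_{i-1}(A)\to K_{i-1}(B)\oplus K_{i-1}(C)\to K_{i-1}(D).$$

**(F4)** If $R$ is left noetherian and every finitely generated left $R$-module has finite projective dimension, then $K_i(R)\to K_i(R[t_1,\dots,t_r])$ is an isomorphism for all $i\in\mathbb Z$ (Quillen for $i\ge0$; Bass for $i<0$, where both sides vanish).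

Two consequences of naturality will be used. First, adjoining a commuting variable $t$ to a Milnor square gives a Milnor square, and the augmentation maps it to the original square with a splitting. So the exact sequence for the squares with $t$ is the direct sum of the sequence for the original square and the sequence of kernels; a direct summand of an exact sequence is exact. Hence (F3) holds with $NK$ in place of $K$.

Second, for an $\mathbb N$-graded ring $A=\bigoplus_{d\ge0}A_d$ put
$$\widetilde K_i(A)=\ker\big(K_i(A)\to K_i(A_0)\big),$$
a natural direct summand of $K_i(A)$, split by $A_0\subset A$. The same argument shows that (F3) holds with $\widetilde K$ for Milnor squares of graded rings whose degree-$0$ parts also form a Milnor square.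

Example: for $A=k[s]/(s^2)$ with $|s|=1$ we have $K_1(A)=A^\times$ and $\widetilde K_1(A)=1+ks\cong(k,+)$.

## Arrows on a cycle: the degree $1$ case by hand

Let $m\ge2$, $B_0=k[s]/(s^2)$, and index $m\times m$ matrices by $\mathbb Z/m$. Consider
$$C_m=\bigoplus_{v\in\mathbb Z/m}kE_{vv}\ \oplus\ \bigoplus_{v\in\mathbb Z/m}kx_v\ \subset M_m(B_0),\qquad x_v=sE_{v,v+1}.$$
Products of two elements $x_v,x_w$ vanish because $s^2=0$. So $C_m=S\oplus I$ with the subring $S=\bigoplus_vkE_{vv}\cong k^m$ and the ideal $I=\bigoplus_vkx_v$, $I^2=0$. Let $\alpha$ be conjugation by $W=\sum_vE_{v+1,v}$. It shifts all indices by one: $\alpha(E_{vv})=E_{v+1,v+1}$ and $\alpha(x_v)=x_{v+1}$. For $m=2$ this is the pair in Theorem A, and for $k=\mathbb F_2$ it has $2^4=16$ elements.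

Picture $m$ vertices on a cycle with an arrow $x_v$ joining $v$ and $v+1$. Each $x_v$ joins two different vertices, and this makes it harmless in $K_1$, by the following computation.

**Lemma 1.** Let $\Lambda$ be a ring and let $a,b\in M_n(\Lambda)$ satisfy $ba=0$. Then $1+ab$ is invertible and $[1+ab]=0$ in $K_1(\Lambda)$.

*Proof.* As $(ab)^2=a(ba)b=0$, the inverse is $1-ab$. Consider the block matrices
$$\begin{pmatrix}1&a\\0&1\end{pmatrix}\begin{pmatrix}1&0\\b&1\end{pmatrix}=\begin{pmatrix}1+ab&a\\b&1\end{pmatrix},\qquad
\begin{pmatrix}1&-a\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-b&1\end{pmatrix}=\begin{pmatrix}1+ab&-a\\-b&1\end{pmatrix}.$$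
Their product has the entries
$$(1+ab)^2-ab=1+ab,\quad -(1+ab)a+a=-aba=0,\quad b(1+ab)-b=bab=0,\quad -ba+1=1.$$
So $\mathrm{diag}(1+ab,1)$ is a product of elementary matrices. $\square$

**Proposition 2.** $NK_1(C_m)=0$ for every $m\ge 2$.

*Proof.* Write $R=C_m$.

**Step 1: reduce to $S[t]$.** The purpose is to show that it suffices to prove that $K_1(S[t])\to K_1(R[t])$ is surjective. By (F1) and (F4), $K_1(S[t])=K_1(k[t])^m=K_1(k)^m=K_1(S)$. So surjectivity means that every element of $K_1(R[t])$ comes from $K_1(S)$, hence from $K_1(R)$, and then $NK_1(R)=0$.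

**Step 2: split off the part in $S[t]$.** The purpose is to leave only unipotent matrices. Let $g\in GL_n(R[t])$ and let $g_0\in GL_n(S[t])$ be its image under $R[t]\to S[t]$. Since $S[t]\subset R[t]$, we can write $g=g_0(1+X)$ with $X=g_0^{-1}g-1\in M_n(I[t])$.

**Step 3: kill $1+X$.** The purpose is to apply Lemma 1 to one arrow at a time. Write $X=\sum_vX_v$ with $X_v\in M_n(k[t])\,x_v$. As $I^2=0$, all products $X_vX_w$ vanish, so $1+X=\prod_v(1+X_v)$. Put $a=E_{vv}\cdot 1_n$ and $b=X_v$. From $E_{vv}x_v=x_v$ we get $ab=X_v$. From $x_vE_{vv}=sE_{v,v+1}E_{vv}=0$, which uses $v+1\ne v$ in $\mathbb Z/m$, we get $ba=0$. Lemma 1 gives $[1+X_v]=0$. Hence $[g]=[g_0]$ comes from $K_1(S[t])$. $\square$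

Now twist. In $R_\alpha[t]$ we have, for $X=x_0t$ and $e=E_{00}$,
$$Xe=x_0\,tE_{00}=x_0E_{11}t=x_0t=X .$$
So $Xe=X=eX$, and the choice $a=e$, $b=X$ in Lemma 1 is no longer available. The arrow $x_0$ followed by the shift $t$ is a loop at the vertex $0$.

For $m=2$ the loop survives in $K_1$. Define a ring homomorphism $R_\alpha[t]\to M_2(B_0[\tau])$ by $r\mapsto r$, $t\mapsto\tau W$; it is well defined because $\tau Wr=\alpha(r)\tau W$. Since $E_{01}W=E_{01}E_{10}=E_{00}$, it sends $1+sE_{01}t$ to $1+s\tau E_{00}$, whose determinant is $1+s\tau\neq1$. The element $1+sE_{01}t$ is a unit, as $(sE_{01}t)^2=s^2E_{01}E_{10}t^2=0$, and at $t=0$ it becomes $1$. So its class is a nonzero element of $NK_1(R,\alpha)$. With Proposition 2 this settles $i=1$ by a ring with 16 elements.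

Before generalizing, it is worth seeing why the natural argument in favor of the equivalence breaks down. If $\alpha$ has order $m$, then $u=t^m$ commutes with $R$, and $R_\alpha[t]$ is a free right module over $R[u]$ with basis $1,t,\dots,t^{m-1}$. So there is a restriction map $\mathrm{res}:K_i(R_\alpha[t])\to K_i(R[u])$, and $NK_i(R)=0$ says that the target is just $K_i(R)$. One hopes that $\mathrm{res}$ detects enough to conclude that $NK_i(R,\alpha)=0$. Take $R=C_2$ and $x=[1+sE_{01}t]$. Left multiplication by $1+sE_{01}t$ sends
$$1\mapsto 1+sE_{01}t=1+t\cdot sE_{10},\qquad t\mapsto t+sE_{01}t^2=t+1\cdot sE_{01}u,$$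
using $t\cdot sE_{10}=\alpha(sE_{10})t=sE_{01}t$. In the basis $1,t$ its matrix is
$$\begin{pmatrix}1&sE_{01}u\\ sE_{10}&1\end{pmatrix}=\begin{pmatrix}1&sE_{01}u\\0&1\end{pmatrix}\begin{pmatrix}1&0\\sE_{10}&1\end{pmatrix},$$
where the upper left entry of the product is right because $s^2=0$. So $\mathrm{res}(x)=0$ although $x\ne0$. The argument stops exactly there: restriction to $R[t^m]$ is not injective on $NK_1(R,\alpha)$.

## The rings $R_m(A)$ and the map $\rho$

The cycle with arrows works for every graded ring in place of $k[s]/(s^2)$. The ring $R_m(A)$ spreads $A$ over $m$ vertices according to the degree, and the twisted variable collects it again at one vertex.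

**Definition.** Let $A$ be an $\mathbb N$-graded ring, $m\ge2$, and $A_{[c]}=\bigoplus_{d\equiv c\,(m)}A_d$ for $c\in\mathbb Z/m$. With matrices indexed by $\mathbb Z/m$ put
$$R_m(A)=\{(a_{vw})\in M_m(A):\ a_{vw}\in A_{[w-v]}\},\qquad W=\sum_vE_{v+1,v},\qquad \alpha(r)=WrW^{-1}.$$

This is a ring, because $a_{vu}b_{uw}\in A_{[u-v]}A_{[w-u]}\subset A_{[w-v]}$. Since $WE_{vw}W^{-1}=E_{v+1,w}W^{-1}=E_{v+1,w+1}$, we have
$$\alpha(aE_{vw})=aE_{v+1,w+1},\tag{1}$$
so $\alpha$ maps $R_m(A)$ onto itself. As $W^m=1$ and $\alpha^c(E_{00})=E_{cc}$, its order is exactly $m$ (if $A\ne0$).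

Examples: $R_m(k)=k^m$ with cyclic shift, if $k$ sits in degree $0$. For $|s|=1$ we have $(B_0)_{[0]}=k$ and $(B_0)_{[1]}=ks$ (here $m\ge2$ is used), so $R_m(B_0)=C_m$. For $A=k[y]$, $|y|=1$, $m=2$: diagonal entries in $k[y^2]$, off-diagonal entries in $yk[y^2]$.

**Proposition 3.** Let $m\geq 2$ be finite, $D=R_m(A)_\alpha[t]$, and define $\rho:A\to D$ by $\rho(a)=aE_{0,d}t^d$ for $a\in A_d$ (the index $d$ is read mod $m$).

(a) $\rho$ is a ring homomorphism with $\rho(1)=E_{00}$, and $\rho_*$ maps $\widetilde K_i(A)$ into $NK_i(R_m(A),\alpha)$ for all $i\in\mathbb Z$.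

(b) $\rho_*$ embeds $\widetilde K_i(A)$ as a direct summand of $NK_i(R_m(A),\alpha)$ for all $i\in\mathbb Z$.

*Proof.* (a) **Step 1: multiplicativity.** The purpose is to see that the shift by $t^d$ makes the indices match. For $a\in A_d$, $b\in A_c$, by (1),
$$aE_{0,d}t^d\cdot bE_{0,c}t^c=aE_{0,d}\,bE_{d,d+c}\,t^{d+c}=abE_{0,d+c}t^{d+c}.$$
Clearly $\rho(1)=E_{00}$.

**Step 2: the image lies in the Nil-group.** The purpose is to compare with $t\mapsto 0$. Following $\rho$ by $t\mapsto0$ gives $a\mapsto a_0E_{00}$, where $a_0$ is the degree-$0$ component. This factors as $A\to A_0\to R_m(A)$, so it kills $\widetilde K_i(A)$.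

(b) **Step 3: undo $\rho$ by putting $t=W$.** The purpose is to build a left inverse. Since $Wr=\alpha(r)W$, there is a ring homomorphism $\psi:D\to M_m(A)$ with $r\mapsto r$, $t\mapsto W$. From $W^d=\sum_vE_{v+d,v}$ we get $E_{0,d}W^d=E_{0,d}E_{d,0}=E_{00}$. Hence
$$\psi\rho(a)=aE_{00}\qquad(a\in A),\tag{2}$$
and $\psi_*\rho_*$ is the Morita isomorphism $K_i(A)\cong K_i(M_m(A))$. Compose $\psi_*|_{NK_i(R_m(A),\alpha)}$ with the inverse of this isomorphism and with the natural projection $K_i(A)\to\widetilde K_i(A)$. The result is a left inverse of $\rho_*|_{\widetilde K_i(A)}$. $\square$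

For $A=B_0$ and the class $[1+s]\in\widetilde K_1(B_0)$, the formula after (F1) gives
$$\rho_*[1+s]=\big[E_{00}+sE_{01}t+1-E_{00}\big]=[1+sE_{01}t],$$
the class found by hand above.

For Theorem A we now need, for each $i\le1$, a graded ring $A$ with $\widetilde K_i(A)\cong k$ such that $NK_i(R_m(A))=0$.

## Graded rings $B_j$ with $\widetilde K_{1-j}(B_j)\cong k$

We lower the degree of the class in $\widetilde K_1(B_0)$ by gluing two copies of a polynomial ring: the Mayer–Vietoris boundary map moves a class from $K_i$ of the glued locus to $K_{i-1}$ of the glued ring.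

**Definition.** $B_0=k[s]/(s^2)$, $|s|=1$. Suppose $B_j$ is a finitely generated commutative $\mathbb N$-graded $k$-algebra with degree-$0$ part $k$. Choose a polynomial ring $P_j$ over $k$ on finitely many homogeneous generators of positive degree and a graded surjection $P_j\to B_j$ with kernel $J_j$. Set
$$B_{j+1}=P_j\times_{B_j}P_j=\{(f,f+g):\ f\in P_j,\ g\in J_j\}.$$

The definition can be iterated. Indeed $J_j$ is a finitely generated $P_j$-module, so $B_{j+1}\cong P_j\oplus J_j$ is a finite module over the diagonal copy of $P_j$. So $B_{j+1}$ is a finitely generated commutative graded algebra, and its degree-$0$ part is $k\times_kk=k$. In particular every $B_j$ is finite-dimensional in each degree.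

Example: take $P_0=k[x]$, $|x|=1$, $J_0=(x^2)$. Then $B_1=\{(f,h)\in k[x]^2: f\equiv h \bmod x^2\}$. With $x=(x,x)$ and $y=(0,x^2)$ we have $B_1=k[x]\oplus k[x]y$ and $y^2=(0,x^4)=x^2y$, so $B_1=k[x,y]/(y(y-x^2))$ with $|y|=2$: a line and a parabola tangent at the origin.

**Lemma 4.** $\widetilde K_{1-j}(B_j)\cong(k,+)$ for all $j\ge0$.

*Proof.* For $j=0$ this is the example in the section on the four facts. For the induction we show that gluing shifts the degree by one. The degree-$0$ parts of the square defining $B_{j+1}$ form the constant square on $k$. So (F3) holds for $\widetilde K$, and for $i\le1$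
$$\widetilde K_i(P_j)^2\to\widetilde K_i(B_j)\to\widetilde K_{i-1}(B_{j+1})\to\widetilde K_{i-1}(P_j)^2$$
is exact. By (F4) for the field $k$, the inclusion induces $K_n(k)\cong K_n(P_j)$; its left inverse, the augmentation, is then an isomorphism too, so $\widetilde K_n(P_j)=0$ for all $n$. Hence $\widetilde K_i(B_j)\cong\widetilde K_{i-1}(B_{j+1})$ for all $i\le1$. Take $i=1-j$. $\square$

## Vanishing of $NK_{1-j}(R_m(B_j))$ and the proof of Theorem A

The gluing was chosen so that it passes through $R_m(-)$. What must be supplied is the vanishing for the polynomial rings $P_j$.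

**Lemma 5.** Let $P=k[y_1,\dots,y_r]$ be graded with $|y_l|>0$. Then $NK_n(R_m(P))=0$ for all $n\in\mathbb Z$ and finite $m\ge2$.

*Proof.* We verify the hypotheses of (F4).

**Step 1: $R_m(P)$ is noetherian.** The purpose is the first hypothesis. The degree of $y_l^m$ is divisible by $m$, so the scalar matrices over $k[y_1^m,\dots,y_r^m]$ form a central subring of $R_m(P)$. It is commutative noetherian, $P$ is a finite module over it, hence so are $M_m(P)$ and its submodule $R_m(P)$. So $R_m(P)$ is left and right noetherian.

**Step 2: modules are graded modules.** The purpose is to translate projective dimension over $R_m(P)$ into a question over $P$. A left $R_m(P)$-module $M$ is the same as a $\mathbb Z/m$-graded $P$-module: put $M_{-v}=E_{vv}M$, and let $p\in P_{[w-v]}$ act on $M_{-w}$ by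
$$pE_{vw}:M_{-w}\to M_{-v},$$
which changes the degree by $-v+w$, as it should. Compatibility with products is $qE_{uv}\cdot pE_{vw}=qpE_{uw}$, and $1$ acts on $M_{-w}$ by $E_{ww}$, that is, by the identity. Conversely a graded module $N$ gives the left module $\bigoplus_vN_{-v}$. Finitely generated modules correspond to finitely generated graded modules (replace generators by their components $E_{vv}x$). The graded free module with one generator in degree $-w$ has $P_{[w-v]}$ in degree $-v$, so it corresponds to the projective module $R_m(P)E_{ww}$.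

For instance, with $P=k[y]$, $|y|=1$, $m=2$, a module is a pair of vector spaces $M_0,M_1$ with linear maps $M_0\to M_1\to M_0$.

**Step 3: a graded module that is projective over $P$ is graded projective.** The purpose is to compare graded and ungraded projectivity. Let $\pi:F\to N$ be a graded surjection from a graded free module and $\sigma:N\to F$ a $P$-linear splitting. For $n\in N_c$ put $\sigma_0(n)=(\sigma(n))_c$ and extend additively. For $p\in P_{[d]}$ and $n\in N_c$,
$$\sigma_0(pn)=(\sigma(pn))_{c+d}=(p\,\sigma(n))_{c+d}=p\,(\sigma(n))_c=p\,\sigma_0(n),$$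
and $\pi\sigma_0(n)=(\pi\sigma(n))_c=n$. So $\sigma_0$ is a graded splitting and $N$ is a graded direct summand of $F$.

**Step 4: finite projective dimension.** The purpose is the second hypothesis of (F4). Let $N$ be a finitely generated graded $P$-module. Since $P$ is noetherian, there is an exact sequence of graded modules $0\to Z\to F_{r-1}\to\cdots\to F_0\to N\to0$ with all $F_l$ finitely generated graded free. As $\operatorname{gl.dim}P=r$, the module $Z$ is projective over $P$, and by Step 3 it is graded projective. So the corresponding $R_m(P)$-module has projective dimension at most $r$.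

Now (F4) gives $K_n(R_m(P))\cong K_n(R_m(P)[t])$, hence $NK_n(R_m(P))=0$. $\square$

**Proposition 6.** $NK_{1-j}(R_m(B_j))=0$ for all $j\ge0$ and finite $m\ge2$.

*Proof.* For $j=0$ this is Proposition 2, as $R_m(B_0)=C_m$. For the induction step, observe that the $(v,w)$ entries of $R_m(A)$ form the group $\bigoplus_{d\equiv w-v}A_d$. Hence $R_m(-)$ preserves pullbacks and surjections of graded rings, and
$$R_m(B_{j+1})=R_m(P_j)\times_{R_m(B_j)}R_m(P_j)$$
is a Milnor square. Put $i=1-j\le1$. By (F3) for $NK$ and Lemma 5,
$$NK_i(R_m(B_j))\to NK_{i-1}(R_m(B_{j+1}))\to NK_{i-1}(R_m(P_j))^2=0$$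
is exact. The left group vanishes by induction, hence so does the middle one, which is $NK_{1-(j+1)}(R_m(B_{j+1}))$. $\square$

*Proof of Theorem A.* Given $i\le1$ and $m\ge2$, put $j=1-i\ge0$ and $R=R_m(B_j)$, with $\alpha$ of order exactly $m$ as above. Let $y_1,\dots,y_r$ be homogeneous generators of $B_j$. As in Step 1 of Lemma 5, $R$ is a finite module over the central noetherian subring $k[y_1^m,\dots,y_r^m]$ of scalar matrices, because each $y_l$ is integral over it; so $R$ is noetherian. Proposition 6 gives $NK_i(R)=0$. Proposition 3(b) and Lemma 4 show that $NK_i(R,\alpha)$ has the direct summand $\widetilde K_{1-j}(B_j)\cong(k,+)$. For $i=1$ we have $j=0$, the ring is $C_m$, and the summand contains $\rho_*[1+s]=[1+sE_{01}t]\ne0$; for $m=2$ this is the ring of the statement. $\blacksquare$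

## Unrolling the cycle: $R_\infty(A)$

Theorem B asks for all Bass Nil-groups of $R$ to vanish. The tool at hand is (F4), and finite $m$ is an obstacle to using it directly. Take $C_2=R_2(B_0)$ and let $S_v$ be the one-dimensional simple left module on which $E_{vv}$ acts as $1$. The column $C_2E_{00}=kE_{00}\oplus ksE_{10}$ has radical $ksE_{10}\cong S_1$, and $C_2E_{11}$ has radical $ksE_{01}\cong S_0$. So we have exact sequences
$$0\to S_1\to C_2E_{00}\to S_0\to0,\qquad 0\to S_0\to C_2E_{11}\to S_1\to0 .$$
Neither splits, since the kernels lie in the radical; so $S_0$ and $S_1$ are not projective, and if their projective dimensions were finite, each would exceed the other by one. Hence $S_0$ has infinite projective dimension, and (F4) does not apply to $C_2$. The reason is that going along the arrows returns to the starting vertex. We therefore replace the cycle $\mathbb Z/m$ by the line $\mathbb Z$, where the arrows never return.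

**Definition.** Let $A$ be an $\mathbb N$-graded $k$-algebra with $A_0=k$ and $\dim_kA_d<\infty$ for all $d$. Among row- and column-finite $\mathbb Z\times\mathbb Z$ matrices over $A$ put
$$R_\infty(A)=k\cdot1\oplus\bigoplus_{n\le n'}A_{n'-n}E_{nn'},\qquad W=\sum_{n\in\mathbb Z}E_{n+1,n},\qquad \alpha(r)=WrW^{-1}.$$

Again $\alpha(aE_{nn'})=aE_{n+1,n'+1}$. Example: $R_\infty(B_0)$ has the basis $1$, $E_{nn}$, $sE_{n,n+1}$ ($n\in\mathbb Z$). Define $\rho:A\to D=R_\infty(A)_\alpha[t]$ by $\rho(a)=aE_{0,d}t^d$ for $a\in A_d$, now with honest integer indices. The computations in part (a) of Proposition 3 apply word for word: $\rho$ is a ring homomorphism with $\rho(1)=E_{00}$; followed by $t\mapsto0$ it becomes $a\mapsto a_0E_{00}$, which factors through $A_0=k$; so $\rho_*$ maps $\widetilde K_i(A)$ into $NK_i(R_\infty(A),\alpha)$ for all $i\in\mathbb Z$. What changes is Step 3: putting $t=W$ no longer lands in a matrix ring $M_m(A)$, and the target has to be analyzed.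

**Proposition 7.** The map $\rho_*:\widetilde K_i(A)\to NK_i(R_\infty(A),\alpha)$ is injective for all $i\le0$.

*Proof.* Let $M_\infty(A)$ be the ring without unit of finitely supported $\mathbb Z\times\mathbb Z$ matrices, and let $E=M_\infty(A)+k[W]$.

**Step 1: the ring $E$ and the map $\psi$.** The purpose is to find a target for $t\mapsto W$. Since $W$ and all its powers are row- and column-finite, $E$ is a ring and $M_\infty(A)$ is an ideal in it. A nonzero combination of the powers $W^d$, $d\ge0$, over $k$ has infinitely many nonzero entries, so it is not in $M_\infty(A)$. Hence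
$$E=M_\infty(A)\oplus k[W],$$
and $E\to k[W]$ is a surjection onto a polynomial ring, split by the inclusion $k[W]\subset E$. We have $R_\infty(A)\subset k\oplus M_\infty(A)\subset E$ and $Wr=\alpha(r)W$. So $r\mapsto r$, $t\mapsto W$ defines a ring homomorphism $\psi:D\to E$, and $\psi\rho(a)=aE_{0,d}W^d=aE_{00}$ for $a\in A_d$. Thus $\psi\rho$ factors as
$$A\xrightarrow{\ \kappa\ }k\oplus M_\infty(A)\subset E,\qquad \kappa(a)=aE_{00}.$$
It remains to show that both maps are injective on the relevant $K$-groups.

**Step 2: $\kappa_*$ is injective on $K_i(A)$ for all $i$.** The purpose is to reduce to finite matrices. Let $\varepsilon_N=\sum_{|n|\le N}E_{nn}$. Identify $(c,X)\in k\times M_{2N+1}(A)$ with $c(1-\varepsilon_N)+X$, where rows and columns of $X$ are indexed by $|n|\le N$. Then $k\oplus M_\infty(A)$ is the union, that is, the filtered colimit, of the rings $k\times M_{2N+1}(A)$ with transition maps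
$$(c,X)\mapsto\big(c,\mathrm{diag}(c,X,c)\big).$$
At every stage $\kappa$ is $a\mapsto(0,aE_{00})$, and the transition maps are compatible with this. By (F1) it induces at stage $N$ the Morita isomorphism of $K_i(A)$ onto the factor $K_i(M_{2N+1}(A))$ of $K_i(k\times M_{2N+1}(A))$. If $\kappa_*(c)=0$, then, as $K_i$ commutes with filtered colimits, the image of $c$ is already $0$ at some stage $N$. So $c=0$.

**Step 3: the image of $\kappa_*$ injects into $K_i(E)$ for $i\le0$.** The purpose is to control the passage to the larger ring $E$. The elements of $E$ whose image in $k[W]$ is constant are those of $k\oplus M_\infty(A)$, so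
$$k\oplus M_\infty(A)=E\times_{k[W]}k$$
is a Milnor square. Let $i\le0$, so that $i+1\le1$, and use (F3):
$$K_{i+1}(E)\oplus K_{i+1}(k)\to K_{i+1}(k[W])\to K_i(k\oplus M_\infty(A))\to K_i(E)\oplus K_i(k).$$
The first map is surjective because $E\to k[W]$ is split. Hence the last map is injective. The composite $A\xrightarrow{\kappa}k\oplus M_\infty(A)\to k$ is the zero homomorphism, so elements of the image of $\kappa_*$ have zero component in $K_i(k)$. If $\kappa_*(c)$ dies in $K_i(E)$, then $\kappa_*(c)=0$, and $c=0$ by Step 2.

Therefore $\psi_*\rho_*$ is injective on $K_i(A)$ for $i\le0$, and so is $\rho_*$. $\square$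

The restriction $i\le0$ enters only in Step 3: for $i=1$ one would need the sequence to continue to the left with $K_2(k[W])$, and (F3) does not provide this. This is why $A=B_0$, whose class lives in degree $1$, is of no use here, and why we start with $B_1$.

## $K$-regularity of $R_\infty(B_j)$

**Definition.** A ring $R$ is $K$-regular if $K_n(R)\to K_n(R[t_1,\dots,t_r])$ is an isomorphism for all $n\in\mathbb Z$, $r\ge0$.

The case $r=1$ gives $NK_n(R)=0$ for all $n\in\mathbb Z$. Example: fields are $K$-regular, by (F4). By (F1), finite products and filtered colimits of $K$-regular rings are $K$-regular, since adjoining $t_1,\dots,t_r$ commutes with both operations.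

**Proposition 8.** $Q_j:=R_\infty(B_j)$ is $K$-regular for every $j\ge0$.

*Proof.* Let $A=B_j$; it satisfies the hypotheses of the definition of $R_\infty$.

**Step 1: exhaust $Q_j$ by finite-dimensional algebras.** The purpose is to come within reach of (F4). Let
$$U_N=\varepsilon_NQ_j\varepsilon_N=\bigoplus_{-N\le n\le n'\le N}A_{n'-n}E_{nn'} .$$
With $(c,u)\in k\times U_N$ identified with $c(1-\varepsilon_N)+u$, the ring $Q_j$ is the increasing union of the subrings $k\times U_N$. Each $U_N$ is a finite-dimensional $k$-algebra of upper triangular matrices with diagonal entries in $A_0=k$.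

**Step 2: the simple modules of $U_N$ have finite projective dimension.** The purpose is to check the hypothesis of (F4) on simple modules. The strictly upper triangular matrices form a nilpotent ideal with quotient $k^{2N+1}$. So the simple left modules are the one-dimensional modules $S_n$, $|n|\le N$, on which $E_{nn}$ acts as $1$. The projective cover of $S_n$ is the column
$$U_NE_{nn}=kE_{nn}\oplus\bigoplus_{-N\le n'<n}A_{n-n'}E_{n'n},$$
and its radical is the second summand, whose composition factors are all of the form $S_{n'}$ with $n'<n$. For $n=-N$ the radical is $0$ and $S_{-N}$ is projective. If all $S_{n'}$ with $n'<n$ have finite projective dimension, so has the radical, which has a finite filtration with such quotients; then so has $S_n$, by the exact sequence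
$$0\to\mathrm{rad}(U_NE_{nn})\to U_NE_{nn}\to S_n\to0 .$$

**Step 3: conclude.** The purpose is to pass from simple modules to $Q_j$. Every finitely generated left $U_N$-module has finite length, so it has finite projective dimension by Step 2. The same holds over $k\times U_N$, which is noetherian, so $k\times U_N$ is $K$-regular by (F4). The filtered colimit $Q_j$ is then $K$-regular. $\square$

Compare this with $C_2$. For $A=B_0$ the radical of the column $n$ is $ksE_{n-1,n}\cong S_{n-1}$, and the resolution of $S_n$ descends along $n,n-1,\dots$ until it stops at $-N$.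

## Laurent variables and the proof of Theorem B

Propositions 7 and 8 reach the degrees $i\le0$. To go up, we use that a Laurent variable moves $K_i$ into $K_{i+1}$.

**Proposition 9.** Let $\alpha$ be an automorphism of $R$, extended to $R[x^{\pm1}]$ by $\alpha(x)=x$.

(a) If $R$ is $K$-regular, then $R[x^{\pm1}]$ is $K$-regular.

(b) For every $i\in\mathbb Z$, $NK_i(R,\alpha)$ is isomorphic to a subgroup of $NK_{i+1}(R[x^{\pm1}],\alpha)$.

*Proof.* (a) Put $R'=R[t_1,\dots,t_r]$. It is $K$-regular too, because $K_n(R)\to K_n(R')$ and $K_n(R)\to K_n(R'[t_1',\dots,t_q'])$ are isomorphisms. Apply (F2) naturally to $R\to R'$. The summands $K_n$ and $K_{n-1}$ map isomorphically, and the summands $NK_n$ vanish on both sides. So $K_n(R[x^{\pm1}])\to K_n(R'[x^{\pm1}])=K_n(R[x^{\pm1}][t_1,\dots,t_r])$ is an isomorphism.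

(b) As $\alpha(x)=x$, the variable $x$ commutes with $t$, and $R[x^{\pm1}]_\alpha[t]=(R_\alpha[t])[x^{\pm1}]$. Apply (F2) naturally to the augmentation $R_\alpha[t]\to R$: the map $K_{i+1}(R_\alpha[t][x^{\pm1}])\to K_{i+1}(R[x^{\pm1}])$, whose kernel is $NK_{i+1}(R[x^{\pm1}],\alpha)$, is a direct sum of maps, one of which is $K_i(R_\alpha[t])\to K_i(R)$. The kernel of the latter is $NK_i(R,\alpha)$. $\square$

*Proof of Theorem B(1).*

**Step 1: $i\le0$.** Here we combine the last two sections. Put $j=1-i\ge1$. By Proposition 8 the ring $Q_j$ is $K$-regular, so $NK_n(Q_j)=0$ for all $n$. By Proposition 7 and Lemma 4, $NK_i(Q_j,\alpha)$ contains a copy of $\widetilde K_{1-j}(B_j)\cong k\neq0$.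

**Step 2: $i\ge1$.** Here we raise the degree from $0$ to $i$. Apply Proposition 9 $i$ times to $Q_1$. The ring $Q_1[x_1^{\pm1},\dots,x_i^{\pm1}]$ is $K$-regular, and $NK_i(Q_1[x_1^{\pm1},\dots,x_i^{\pm1}],\alpha)$ contains a copy of $NK_0(Q_1,\alpha)$, which is nonzero by Step 1 with $j=1$. $\blacksquare$

*Proof of Theorem B(2).* We assemble all these rings into one. Two remarks on $NK_n(-,\alpha)$ are used. It commutes with finite products of rings with automorphisms, since twisted polynomial rings and $K_n$ do. And if $R\subset R'$ has a retraction $R'\to R$, both maps commuting with the automorphisms, then these maps extend to twisted polynomial rings compatibly with augmentations, so $NK_n(R,\alpha)$ is a direct summand of $NK_n(R',\alpha)$.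

**Step 1: one ring for all degrees $n\le0$.** The purpose is to contain every $Q_j$ as a direct factor. Let $Q\subset\prod_{j\ge1}Q_j$ consist of the sequences $(q_j)$ for which there is $c\in k$ with $q_j=c\cdot1$ for all large $j$. Thus
$$Q=k\cdot1\oplus\bigoplus_{j\ge1}Q_j=\operatorname{colim}_N\Big(k\times\prod_{j\le N}Q_j\Big),\qquad (c,q_1,\dots,q_N)\mapsto(c,q_1,\dots,q_N,c\cdot1).$$
Let $\alpha$ act on each $Q_j$ as before; it fixes $k\cdot1$. As a filtered colimit of finite products of $K$-regular rings, $Q$ is $K$-regular. The unit of $Q_j$ is a central idempotent of $Q$ fixed by $\alpha$, so $Q\cong Q_j\times Q'$ compatibly with $\alpha$, and $NK_{1-j}(Q,\alpha)$ contains $NK_{1-j}(Q_j,\alpha)\ne0$. As $j$ runs through the integers $\ge1$, we get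
$$NK_n(Q,\alpha)\ne0\quad\text{for all }n\le0.$$

**Step 2: all degrees.** The purpose is to add enough Laurent variables to reach every positive degree without losing $K$-regularity. Let
$$\mathcal R=Q[x_1^{\pm1},x_2^{\pm1},\dots],\qquad \alpha(x_l)=x_l .$$
Each $Q[x_1^{\pm1},\dots,x_r^{\pm1}]$ is $K$-regular by Proposition 9(a), so the colimit $\mathcal R$ is $K$-regular. In particular $NK_n(\mathcal R)=0$ for all $n$. The inclusion $Q[x_1^{\pm1},\dots,x_r^{\pm1}]\subset\mathcal R$ has the $\alpha$-equivariant retraction $x_l\mapsto1$ for $l>r$. By the second remark and Proposition 9(b) applied $r$ times, we have, up to isomorphism,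
$$NK_n(\mathcal R,\alpha)\ \supseteq\ NK_n(Q[x_1^{\pm1},\dots,x_r^{\pm1}],\alpha)\ \supseteq\ NK_{n-r}(Q,\alpha)\qquad(r\ge0).$$
Given $n\in\mathbb Z$, choose $r\ge\max(n,0)$. Then $n-r\le0$, the group on the right is nonzero by Step 1, and so $NK_n(\mathcal R,\alpha)\ne0$. $\blacksquare$
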